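\title{Cofinal elementary embeddings of models of set theory without power set}

\begin{abstract}
Let $W$ be a model of $\mathrm{ZFC}^-$, that is, of $\mathrm{ZFC}$ without the power set axiom, formulated with collection and the well-ordering principle. Let $j\colon W\to W$ be an elementary embedding such that separation and collection hold in $W$ also for formulas that mention $j$. We prove that if $j$ is cofinal, then $j$ is the identity. The supremum $\lambda$ of the critical sequence of a non-trivial $j$ is a cardinal fixed by $j$. Woodin's stationary-set proof of Kunen's theorem shows that $\lambda$ is the largest cardinal of $W$, and a diagonalization then shows that $j''\lambda$ belongs to no set of the form $j(b)$. The same two arguments show that a non-trivial cofinal $\Delta_0$-elementary embedding whose restrictions to ordinals lie in $W$ moves every ordinal from its critical point on. Examples from $\mathrm{I1}$, $\mathrm{I3}$ and $0^{\#}$ show that the hypotheses are needed.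
\end{abstract}

\section{The question and the results}\label{sec:intro}

The theory $\mathrm{ZFC}^-$ consists of extensionality, empty set, pairing, union, infinity, foundation, the separation scheme, the collection scheme
\[
\forall x\in a\ \exists y\ \varphi(x,y)\ \longrightarrow\ \exists b\ \forall x\in a\ \exists y\in b\ \varphi(x,y)
\]
(parameters allowed), and the principle that every set can be well-ordered. It is $\mathrm{ZFC}$ with the power set axiom removed, with collection in place of replacement and well-ordering in place of choice. A model to keep in mind is $H_{\lambda^+}$, the family of sets whose transitive closure has size at most $\lambda$: there $\lambda$ is the largest cardinal, and the subsets of $\lambda$ do not form a set.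

Let $\langle W,\in,j\rangle$ be a structure with a binary relation $\in$ and a unary function $j$. The map $j$ is \emph{elementary} if
\[
W\models\varphi(x_1,\dots,x_n)\leftrightarrow\varphi(j(x_1),\dots,j(x_n))
\]
for every $\in$-formula $\varphi$ and all $x_1,\dots,x_n\in W$, and it is \emph{$\Delta_0$-elementary} if this holds for the formulas $\varphi$ all of whose quantifiers are bounded. We write $W\models\mathrm{ZFC}^-_j$ if $j$ is elementary and $W$ satisfies the axioms of $\mathrm{ZFC}^-$ with separation and collection taken for all formulas of the language $\{\in,j\}$, which we call \emph{$j$-formulas}. The schemes for $j$-formulas say that $W$ can form sets with the help of $j$; for instance, $j''a=\{j(x):x\in a\}$ is a set of $W$ for every $a\in W$. The map $j$ is \emph{non-trivial} if it is not the identity, and \emph{cofinal} if for every $a\in W$ there is $b\in W$ with $a\in j(b)$. The following question is posed by Gitman and Matthews \cite{GM}.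

\begin{quote}
\textbf{Question.} Is it consistent that there is a non-trivial, cofinal, elementary embedding $j\colon W\to W$ such that $W\models\mathrm{ZFC}^-_j$?
\end{quote}

To see what cofinality asks for, let $W\models\mathrm{ZFC}^-_j$. If $a\in j(b)$ and $f\colon\delta\to b$ is a bijection from an ordinal, then $j(f)$ maps $j(\delta)$ onto $j(b)$, so $a=j(f)(\xi)$ for some $\xi<j(\delta)$; conversely $j(f)(\xi)\in j(\operatorname{ran}f)$. Thus $j$ is cofinal exactly when $W$ is generated by the range of $j$ together with the ordinals. For ordinals the condition is empty: $j(\alpha)\ge\alpha$ always holds (Lemma~\ref{lem:crit}), so $\alpha\in j(\alpha+1)$. If $W$ satisfies the power set axiom, the condition is empty for all sets, since then the ranks $V_\alpha$ exist and $a\in V_\alpha\subseteq V_{j(\alpha)}=j(V_\alpha)$ for suitable $\alpha$.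

With power set, a non-trivial $j$ is ruled out by Kunen's theorem. Without power set, a non-trivial $j$ with $W\models\mathrm{ZFC}^-_j$ can exist, under a large cardinal hypothesis, on $W=H_{\lambda^+}$ (Theorem~\ref{thm:sharp}(a)). Cofinality restores one consequence of the power set axiom, and the question is whether this one consequence suffices to restore the inconsistency. The analogy suggests that it does. But the stationary-set proof of Kunen's theorem works with the cardinal successor of a cardinal fixed by $j$, and this successor may be missing from $W$, as it is in $H_{\lambda^+}$. In that case cofinality has to be used, and it has to be used at a set that is not an ordinal.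

\begin{theorem}\label{thm:main}
There is no structure $\langle W,\in,j\rangle\models\mathrm{ZFC}^-_j$ with $j$ non-trivial, elementary and cofinal.
\end{theorem}

The theorem follows from a description of all non-trivial embeddings, cofinal or not, which names the set at which cofinality fails. The \emph{critical point} $\operatorname{crit}(j)$ is the least ordinal moved by $j$, and the \emph{critical sequence} is given by $\kappa_0=\operatorname{crit}(j)$ and $\kappa_{n+1}=j(\kappa_n)$. Both exist in $W$ when $W\models\mathrm{ZFC}^-_j$ and $j$ is non-trivial (Lemmas~\ref{lem:crit} and~\ref{lem:seq}).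

\begin{theorem}\label{thm:structure}
Let $W\models\mathrm{ZFC}^-_j$ with $j$ elementary and non-trivial, with critical sequence $\langle\kappa_n:n\in\omega\rangle$ and $\lambda=\sup_n\kappa_n$. Then $\lambda$ is the largest cardinal of $W$, and no $x\in W$ with $x\subseteq j''\lambda$ and $|x|=\lambda$ belongs to any $j(b)$, $b\in W$. In particular $j''\lambda\notin\bigcup_{b}j(b)$.
\end{theorem}

If $W$ satisfies the power set axiom it has no largest cardinal, so the first assertion contains Kunen's theorem in the form that no non-trivial $j$ exists in that case.

The schemes for $j$-formulas enter the proof in two ways only: they put the restrictions $j\restriction\alpha$ into $W$, and they produce the fixed point $\lambda$. If the first property alone is kept, what remains is a statement about fixed points.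

\begin{theorem}\label{thm:nofixed}
Let $W\models\mathrm{ZFC}^-$, with the schemes for $\in$-formulas only. Let $j\colon W\to W$ be $\Delta_0$-elementary, cofinal and non-trivial, with $j\restriction\alpha\in W$ for every ordinal $\alpha$ of $W$. Then $j$ has a critical point $\kappa$, and $j(\alpha)>\alpha$ for every ordinal $\alpha\ge\kappa$.
\end{theorem}

The hypotheses are needed. Here $\mathrm{I1}$ asserts that there is a non-trivial elementary embedding $V_{\lambda+1}\to V_{\lambda+1}$ for some limit ordinal $\lambda$, and $\mathrm{I3}$ asserts the same for $V_\lambda\to V_\lambda$; the consequences of $0^{\#}$ that we use are recalled in Section~\ref{sec:sharp}.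

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] Assume $\mathrm{I1}$. There is $\langle W,\in,j\rangle\models\mathrm{ZFC}^-_j$ with $j$ non-trivial. So cofinality cannot be dropped from Theorem~\ref{thm:main}.
\item[(b)] Assume $\mathrm{I3}$. There is $\langle W,\in,j\rangle$ with $j$ non-trivial, elementary and cofinal such that $W$ satisfies $\mathrm{ZFC}$ for $\in$-formulas and separation for all $j$-formulas. So collection for $j$-formulas cannot be dropped from Theorem~\ref{thm:main}.
\item[(c)] Assume that $0^{\#}$ exists. There are $W\models\mathrm{ZFC}$ and a non-trivial, elementary, cofinal $j\colon W\to W$ that fixes an ordinal above its critical point. So the hypothesis $j\restriction\alpha\in W$ cannot be dropped from Theorem~\ref{thm:nofixed}.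
\end{enumerate}
\end{theorem}

\section{Working inside a model of $\mathrm{ZFC}^-$}\label{sec:prelim}

The structure $W$ may be ill-founded. All notions (ordinal, cardinal, $\omega$, function, club) are computed inside $W$. A collection $X$ of elements of $W$ \emph{is in $W$} if some element of $W$ has exactly the elements of $X$ as its members; thus $j\restriction\alpha\in W$ means that the pairs $(\xi,j(\xi))$ with $\xi<\alpha$ form a set of $W$. A collection of ordinals that is not in $W$ need not have a least element. Every appeal below to a least element, or to induction, is therefore made for a set of $W$.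

The following facts are theorems of $\mathrm{ZFC}^-$.

\begin{enumerate}
\item[(F1)] \emph{Replacement.} The image of a set under a definable function is a set: collect the values into a set and separate. The same argument gives replacement for $j$-formulas in $\mathrm{ZFC}^-_j$. Replacement yields products, transfinite recursion, transitive closures and the Mostowski collapse. Every set $a$ can be well-ordered and hence is in bijection with an ordinal; the least such ordinal is the cardinal $|a|$.
\item[(F2)] \emph{Choice from definable classes.} If $\forall i\in I\ \exists y\ \varphi(i,y)$, then there is a function $f$ on $I$ with $\varphi(i,f(i))$ for all $i\in I$: collect witnesses into a set $B$, well-order $B$, and let $f(i)$ be the least witness for $i$ in $B$. This takes the place of choosing from sets such as ``all injections $\alpha\to\mu$'', which need not exist.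
\item[(F3)] \emph{Counting.} For an infinite cardinal $\mu$ we have $|\mu\times\mu|=\mu$; the proof by the canonical well-ordering of pairs of ordinals uses only recursion. A union of at most $\mu$ sets of size at most $\mu$ has size at most $\mu$: choose injections into $\mu$ by (F2), and inject the union into $\mu\times\mu$.
\item[(F4)] \emph{Successors.} Let $\mu^+$ denote the least cardinal above $\mu$, if there is one. If $|a|>\mu$ for some set $a$, then $\mu^+$ exists, as the least element of the set of cardinals in the interval $(\mu,|a|]$. So if $\mu^+$ does not exist, every set has size at most $\mu$. If $\mu$ is infinite and $\mu^+$ exists, it is regular: a cofinal subset of size at most $\mu$ would write $\mu^+$ as a union of at most $\mu$ ordinals of size at most $\mu$, against (F3).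
\end{enumerate}

Let $\theta$ be a regular uncountable cardinal. A set $C\subseteq\theta$ is \emph{club} if it is unbounded in $\theta$ and contains every limit ordinal $\alpha<\theta$ with $\sup(C\cap\alpha)=\alpha$. A set $T\subseteq\theta$ is \emph{stationary} if it meets every club. The clubs need not form a set, but ``$T$ is stationary in $\theta$'' is an $\in$-formula in $T$ and $\theta$, and that is all we need.

\begin{enumerate}
\item[(F5)] \emph{A union of $\mu<\theta$ nonstationary sets is nonstationary.} Let $\mu>0$ and choose by (F2) clubs $C_\nu$, $\nu<\mu$, disjoint from the given sets. Their intersection is closed. Given $\alpha_0<\theta$, put $\alpha_{n+1}=\sup_{\nu<\mu}\min(C_\nu\setminus(\alpha_n+1))$, which is below $\theta$ by regularity. Then $\sup_n\alpha_n<\theta$ is a limit of points of each $C_\nu$, so it lies in the intersection. Hence $\bigcap_\nu C_\nu$ is a club disjoint from the union.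
\item[(F6)] \emph{For $h\colon\theta\to\theta$ the set $C_h=\{\alpha<\theta:\alpha>0,\ h''\alpha\subseteq\alpha\}$ is club.} If $\alpha$ is a limit of points of $C_h$ and $\xi<\alpha$, take $\gamma\in C_h$ with $\xi<\gamma<\alpha$; then $h(\xi)<\gamma<\alpha$. Given $\alpha_0<\theta$, let $\alpha_{n+1}$ be the maximum of $\alpha_n+1$ and $\sup\{h(\xi)+1:\xi<\alpha_n\}$; then $\sup_n\alpha_n\in C_h$.
\end{enumerate}

Elementarity is mostly used in one form: if $y$ is defined in $W$ from $x_1,\dots,x_n$ by an $\in$-formula, then $j(y)$ is defined from $j(x_1),\dots,j(x_n)$ by the same formula. In particular $j(f(x))=j(f)(j(x))$ for a function $f\in W$ and $x\in\operatorname{dom}f$. Also $j$ is injective, and $\alpha<\beta$ implies $j(\alpha)<j(\beta)$ for ordinals.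

The core of the proof takes place in the following setting.

\begin{quote}
$(\ast)$\quad $W\models\mathrm{ZFC}^-$, the map $j\colon W\to W$ is elementary, and $j\restriction\alpha\in W$ for every ordinal $\alpha$ of $W$.
\end{quote}

If $W\models\mathrm{ZFC}^-_j$, then $(\ast)$ holds, by replacement for the function $\xi\mapsto(\xi,j(\xi))$. Under $(\ast)$ the set $j''\alpha=\operatorname{ran}(j\restriction\alpha)$ is in $W$, and $j\restriction\alpha$ is a bijection from $\alpha$ onto it, so $|j''\alpha|=|\alpha|$.

\section{The critical point}\label{sec:crit}

We first need a moved ordinal. Under $(\ast)$ we cannot speak of a moved set of least rank, because the moved sets are not known to form a class over which $W$ can minimize. Instead we code an arbitrary set by a relation on an ordinal.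

\begin{lemma}\label{lem:rigid}
If $W\models\mathrm{ZFC}^-$ and $j\colon W\to W$ is elementary and fixes every ordinal, then $j$ is the identity.
\end{lemma}

\begin{proof}
Let $x\in W$, let $t$ be the transitive closure of $\{x\}$, let $f\colon\delta\to t$ be a bijection from an ordinal, and let $E=\{(\alpha,\beta)\in\delta\times\delta: f(\alpha)\in f(\beta)\}$. Since $j(\delta)=\delta$, we have $j(E)\subseteq\delta\times\delta$. For $\alpha,\beta<\delta$ the pair $(\alpha,\beta)$ is fixed by $j$, so it lies in $E$ if and only if it lies in $j(E)$. Hence $j(E)=E$.

Now $f$ is an isomorphism of $(\delta,E)$ onto the transitive set $t$, and by elementarity $j(f)$ is an isomorphism of $(\delta,E)$ onto the transitive set $j(t)$. Both maps are in $W$ and both satisfy the recursion $h(\beta)=\{h(\alpha):(\alpha,\beta)\in E\}$. The relation $E$ is well-founded in $W$, being isomorphic to $\in$ on $t$, so $f=j(f)$ by induction along $E$. For $\alpha<\delta$ we obtain $j(f(\alpha))=j(f)(j(\alpha))=f(\alpha)$. As $x\in t=\operatorname{ran}f$, this gives $j(x)=x$.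
\end{proof}

\begin{lemma}\label{lem:crit}
Assume $(\ast)$ and let $j$ be non-trivial. Then there is a least ordinal $\kappa$ with $j(\kappa)\ne\kappa$. Moreover:
\begin{enumerate}
\item[(i)] $j(\alpha)\ge\alpha$ for all ordinals $\alpha$, and $j(\kappa)>\kappa$;
\item[(ii)] $\kappa$ is an uncountable cardinal;
\item[(iii)] $\kappa\notin\operatorname{ran}(j)$; hence $j(g)(j(\eta))\ne\kappa$ for every function $g\in W$ and every $\eta\in\operatorname{dom}g$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:rigid} some ordinal $\delta$ is moved. The set $\{\alpha\le\delta:j(\alpha)\ne\alpha\}$ is definable from $j\restriction(\delta+1)$, so it is in $W$ and has a least element $\kappa$.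

(i) If $j(\alpha)<\alpha$ for some $\alpha$, there is for the same reason a least such $\alpha$. Then $\beta=j(\alpha)<\alpha$ satisfies $j(\beta)<j(\alpha)=\beta$, against minimality. So $j(\alpha)\ge\alpha$ always, and $j(\kappa)>\kappa$ because $\kappa$ is moved.

(ii) The ordinals $0$ and $\omega$ are definable, hence fixed, and if $\alpha$ is fixed then $j(\alpha+1)=j(\alpha)+1=\alpha+1$. So $\kappa$ is a limit ordinal other than $\omega$, that is, $\kappa>\omega$. Suppose that $f\colon\mu\to\kappa$ is onto with $\mu<\kappa$. Then $j(f)$ maps $j(\mu)=\mu$ onto $j(\kappa)$. But for $\xi<\mu$ we have $j(f)(\xi)=j(f)(j(\xi))=j(f(\xi))=f(\xi)<\kappa$, so $j(f)$ omits the value $\kappa<j(\kappa)$, a contradiction.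

(iii) If $\kappa=j(x)$, then $x$ is an ordinal by elementarity. If $x<\kappa$, then $j(x)=x<\kappa$; if $x\ge\kappa$, then $j(x)\ge j(\kappa)>\kappa$. Both are impossible. The last assertion follows from $j(g)(j(\eta))=j(g(\eta))$.
\end{proof}

Since $\omega<\kappa$, the map $j$ fixes every $n\in\omega$, including the nonstandard ones if $W$ has any.

\section{The mechanism, and the case of a small cover}\label{sec:idea}

Every contradiction below comes from Lemma~\ref{lem:crit}(iii): on points in the range of $j$, a function $j(g)$ never takes the value $\kappa$. Suppose that $g$ takes all the values of some interval on \emph{every} member of a family $\mathcal F$. Then $j(g)$ takes all the values of the image interval on every member of the image family. If the image interval contains $\kappa$ and the image family has a member contained in $\operatorname{ran}(j)$, we have reached a contradiction.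

Here is the smallest case. Assume $(\ast)$, let $j$ be non-trivial with critical point $\kappa$, let $\mu>\kappa$ be a cardinal with $j(\mu)=\mu$, and put $x=j''\mu$. Then $x\in W$, $|x|=\mu$, and $x\subseteq\mu$ because $\eta<\mu$ implies $j(\eta)<j(\mu)=\mu$. Cofinality would give $b$ with $x\in j(b)$.

Suppose first that $b=\{y\}$, so that $x=j(y)$. Since $|j(y)|=j(\mu)$, elementarity gives $|y|=\mu$. Let $g\colon y\to\mu$ be a bijection. Then $j(g)\colon x\to\mu$ is a bijection, and $\kappa<\mu$, so $\kappa=j(g)(p)$ for some $p\in x$. Write $p=j(\eta)$. From $j(\eta)\in j(y)$ we get $\eta\in y=\operatorname{dom}g$, and Lemma~\ref{lem:crit}(iii) is violated.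

The case $|b|<\kappa$ reduces to this one. If $f\colon\nu\to b$ is a bijection with $\nu<\kappa$, then $j(f)$ maps $\nu$ onto $j(b)$ and $j(f)(\xi)=j(f(\xi))$ for $\xi<\nu$. So every member of $j(b)$ has the form $j(y)$ with $y\in b$.

For larger $b$ the set $j(b)$ may have members that are not images, as $\kappa\in j(\kappa)$ shows, and there is no single $y\in b$ to which $g$ could be fitted. The function $g$ must map \emph{every} relevant $y\in b$ onto $\mu$, so that elementarity carries the property to all of $j(b)$. Such a $g$ can be built when $|b|\le\mu$ (Section~\ref{sec:diag}). Cofinality says nothing about the size of $b$, so we first show that \emph{all} sets have size at most $\mu$. This step uses the same mechanism with a different family.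

\section{A fixed cardinal has no successor}\label{sec:woodin}

Suppose that $\theta=\mu^+$ exists, and let $S=\{\alpha<\theta:\operatorname{cf}(\alpha)=\omega\}$ be the set of limit ordinals below $\theta$ that are suprema of $\omega$-sequences. We shall see that an ordinal of cofinality $\omega$ that is closed under $j$ is fixed by $j$, so that $S\cap C\subseteq\operatorname{ran}(j)$ for the club $C$ of closure points of $j$. This suggests the family of all sets $S\cap C$ with $C$ club in $\theta$. It is defined from $\theta$ alone, so it is its own image. A function $F\colon S\to\kappa$ takes every value on every member of this family exactly when all its fibers are stationary. We construct such a function without power set.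

\begin{lemma}[$\mathrm{ZFC}^-$]\label{lem:split}
Let $\mu$ be an infinite cardinal such that $\theta=\mu^+$ exists, let $S=\{\alpha<\theta:\operatorname{cf}(\alpha)=\omega\}$, and let $0<\kappa\le\mu$. There is $F\colon S\to\kappa$ all of whose fibers are stationary in $\theta$.
\end{lemma}

\begin{proof}
The cardinal $\theta$ is regular and uncountable by (F4). For each $\beta<\theta$ the set $S\setminus(\beta+1)$ is stationary, since a club contains the supremum of its first $\omega$ elements above $\beta$.

By (F2) choose injections $e_\alpha\colon\alpha\to\mu$ for $\alpha<\theta$. For $\beta<\theta$ and $\nu<\mu$ let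
\[
A_{\beta,\nu}=\{\alpha\in S:\alpha>\beta,\ e_\alpha(\beta)=\nu\}.
\]
For fixed $\beta$, the $\mu$ sets $A_{\beta,\nu}$ cover $S\setminus(\beta+1)$, so by (F5) one of them is stationary; let $\nu(\beta)$ be the least $\nu$ for which $A_{\beta,\nu}$ is stationary. For fixed $\nu$, the sets $A_{\beta,\nu}$ are pairwise disjoint: if $\alpha\in A_{\beta,\nu}\cap A_{\beta',\nu}$, then $e_\alpha(\beta)=\nu=e_\alpha(\beta')$, so $\beta=\beta'$.

The cardinal $\theta$ is the union of the $\mu$ sets $B_\nu=\{\beta<\theta:\nu(\beta)=\nu\}$, so by (F3) some $B_\nu$ has more than $\mu$ elements. Fix such a $\nu$ and distinct elements $\beta_\xi\in B_\nu$ for $\xi<\kappa$. Let $F(\alpha)=\xi$ if $\alpha\in A_{\beta_\xi,\nu}$, and $F(\alpha)=0$ if $\alpha\in S$ lies in none of these sets. By disjointness $F$ is well defined, and the fiber over $\xi$ contains the stationary set $A_{\beta_\xi,\nu}$.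
\end{proof}

\begin{proposition}[Woodin's argument]\label{prop:woodin}
Assume $(\ast)$, let $j$ be non-trivial with critical point $\kappa$, and let $\mu>\kappa$ be a cardinal with $j(\mu)=\mu$. Then $\mu^+$ does not exist in $W$; that is, $\mu$ is the largest cardinal of $W$.
\end{proposition}

\begin{proof}
Suppose that $\theta=\mu^+$ exists. It is defined from $\mu$, so $j(\theta)=\theta$; the set $S$ is defined from $\theta$, so $j(S)=S$. Take $F\colon S\to\kappa$ from Lemma~\ref{lem:split}. By elementarity, $j(F)\colon S\to j(\kappa)$ has all its fibers stationary in $\theta$. Since $\kappa<j(\kappa)$, the set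
\[
T=\{\alpha\in S: j(F)(\alpha)=\kappa\}
\]
is stationary.

The function $j\restriction\theta$ is in $W$ by $(\ast)$, and it maps $\theta$ into $j(\theta)=\theta$. By (F6), $C=\{\alpha<\theta:\alpha>0,\ j''\alpha\subseteq\alpha\}$ is a club of $W$. Pick $\alpha\in T\cap C$, and let $s\colon\omega\to\alpha$ be cofinal. Then $j(s)\colon\omega\to j(\alpha)$ is cofinal, and for every $n\in\omega$
\[
j(s)(n)=j(s)(j(n))=j(s(n))<\alpha ,
\]
because $s(n)<\alpha$ and $\alpha\in C$. Every $\xi<j(\alpha)$ satisfies $\xi\le j(s)(n)$ for some $n$, so $j(\alpha)\le\alpha$, and $j(\alpha)=\alpha$ by Lemma~\ref{lem:crit}(i). Now $j(F)(j(\alpha))=j(F)(\alpha)=\kappa$, contradicting Lemma~\ref{lem:crit}(iii).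
\end{proof}

The hypothesis $j\restriction\theta\in W$ is what makes $C$ a club \emph{of $W$}, and only those are met by $T$. The example for Theorem~\ref{thm:sharp}(c) has a fixed cardinal above the critical point in a model of $\mathrm{ZFC}$, so the proposition fails without $(\ast)$.

\section{Diagonalization against a covering set}\label{sec:diag}

We now build one function that is onto on all members of a family of at most $\mu$ large subsets of $\mu$. There are $\mu$ tasks, one for each pair $(y,\beta)$: find a point of $y$ and give it the value $\beta$. The construction is of Bernstein type: the tasks are treated in a list of length $\mu$, and at each stage fewer than $\mu$ points have been used.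

\begin{lemma}[$\mathrm{ZFC}^-$]\label{lem:bernstein}
Let $\mu$ be an infinite cardinal, and let $b$ be a nonempty set with $|b|\le\mu$ whose members are subsets of $\mu$ of size $\mu$. There is $g\colon\mu\to\mu$ with $g''y=\mu$ for every $y\in b$.
\end{lemma}

\begin{proof}
By (F3), $|b\times\mu|=\mu$; enumerate $b\times\mu=\{(y_\alpha,\beta_\alpha):\alpha<\mu\}$. By recursion on $\alpha<\mu$ let
\[
p_\alpha=\min\bigl(y_\alpha\setminus\{p_\gamma:\gamma<\alpha\}\bigr).
\]
The set on the right is nonempty because $|y_\alpha|=\mu>|\alpha|$. The points $p_\alpha$ are distinct, so we may define $g(p_\alpha)=\beta_\alpha$, and $g(p)=0$ for all other $p<\mu$. Given $y\in b$ and $\beta<\mu$, take $\alpha$ with $(y_\alpha,\beta_\alpha)=(y,\beta)$; then $p_\alpha\in y$ and $g(p_\alpha)=\beta$.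
\end{proof}

\begin{example}
Let $\mu=\omega$, let $y$ be the set of even numbers and $z$ the set of multiples of $3$, and list the tasks as $(y,0),(z,0),(y,1),(z,1),(y,2),(z,2),(y,3),\dots$. The recursion picks the points $0,3,2,6,4,9,8,\dots$ and gives them the values $0,0,1,1,2,2,3,\dots$. The second task passes over $0$ and the seventh passes over $6$, since these common points of $y$ and $z$ are already used.
\end{example}

Some bound on $|b|$ is needed. If $g\colon\mu\to\mu$ is onto, then $y=\{p<\mu:g(p)\ne1\}$ is mapped onto $\mu\setminus\{1\}$, so $|y|=\mu$ and $g''y\ne\mu$. Hence no $g$ works for all subsets of $\mu$ of size $\mu$.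

\begin{proposition}\label{prop:diag}
Assume $(\ast)$, let $j$ be non-trivial with critical point $\kappa$, and let $\mu>\kappa$ be a cardinal with $j(\mu)=\mu$. If $x\in W$, $x\subseteq j''\mu$ and $|x|=\mu$, then $x\notin j(b)$ for every $b\in W$.
\end{proposition}

\begin{proof}
Suppose that $x\in j(b_0)$. The set $b_0$ may have members to which Lemma~\ref{lem:bernstein} does not apply, so we discard them: let $b=\{y\in b_0:y\subseteq\mu,\ |y|=\mu\}$. Since $j(\mu)=\mu$, elementarity gives
\[
j(b)=\{y\in j(b_0):y\subseteq\mu,\ |y|=\mu\}.
\]
We have $x\subseteq j''\mu\subseteq\mu$ and $|x|=\mu$, so $x\in j(b)$. In particular $j(b)\neq\emptyset$, hence $b\ne\emptyset$.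

By Proposition~\ref{prop:woodin} and (F4), $|b|\le\mu$. Lemma~\ref{lem:bernstein} gives $g\colon\mu\to\mu$ in $W$ with
\[
\forall y\in b\ \ \forall\beta<\mu\ \ \exists p\in y\ \ g(p)=\beta .
\]
Applying $j$ and using $j(\mu)=\mu$ once more,
\[
\forall y\in j(b)\ \ \forall\beta<\mu\ \ \exists p\in y\ \ j(g)(p)=\beta .
\]
Take $y=x$ and $\beta=\kappa<\mu$. There is $p\in x$ with $j(g)(p)=\kappa$, and $p=j(\eta)$ for some $\eta<\mu$ because $x\subseteq j''\mu$. Then $j(g)(j(\eta))=\kappa$, contradicting Lemma~\ref{lem:crit}(iii).
\end{proof}

\section{The critical sequence}\label{sec:seq}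

Propositions~\ref{prop:woodin} and~\ref{prop:diag} need a fixed cardinal above $\kappa$. The orbit of $\kappa$ under $j$ is shifted by $j$, so its supremum is the natural candidate, provided that the orbit is a set of $W$. This is the one place where $\mathrm{ZFC}^-_j$ is used beyond $(\ast)$.

\begin{lemma}\label{lem:seq}
Let $W\models\mathrm{ZFC}^-_j$ with $j$ non-trivial and $\kappa=\operatorname{crit}(j)$. There is a unique sequence $s=\langle\kappa_n:n\in\omega\rangle\in W$ with $\kappa_0=\kappa$ and $\kappa_{n+1}=j(\kappa_n)$ for all $n\in\omega$. The ordinal $\lambda=\sup_n\kappa_n$ is a cardinal, $\lambda>\kappa$, and $j(\lambda)=\lambda$.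
\end{lemma}

\begin{proof}
Let $\psi(n,t)$ be the $j$-formula stating that $t$ is a function with domain $n+1$, $t(0)=\kappa$, and $t(i+1)=j(t(i))$ for all $i<n$. By separation for $j$-formulas, $N=\{n\in\omega:\exists!\,t\ \psi(n,t)\}$ is in $W$. It contains $0$. If $n\in N$ with witness $t$, then $t\cup\{(n+1,j(t(n)))\}$ is a witness for $n+1$, and it is the only one, since any witness for $n+1$ restricts to a witness for $n$. By induction in $W$, $N=\omega$. Replacement for $j$-formulas, which rests on collection for $j$-formulas, gathers the witnesses into a set. They cohere by uniqueness, and their union is $s$; any other such sequence agrees with the witnesses, hence equals $s$.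

The set of $n\in\omega$ such that $\kappa_n$ is a cardinal and $\kappa_n<\kappa_{n+1}$ is definable from $s$. It contains $0$ by Lemma~\ref{lem:crit}, and it is closed under successors by elementarity, since $j(\kappa_n)=\kappa_{n+1}$ and $j(\kappa_{n+1})=\kappa_{n+2}$. So $s$ is a strictly increasing sequence of cardinals, and $\lambda>\kappa$. If $\lambda$ injected into some $\nu<\lambda$, then so would a cardinal $\kappa_n>\nu$; hence $\lambda$ is a cardinal. Finally, $j(s)$ has domain $j(\omega)=\omega$ and $j(s)(n)=j(s)(j(n))=j(\kappa_n)=\kappa_{n+1}$, so $j(\lambda)=\sup_n\kappa_{n+1}=\lambda$.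
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
The setting $(\ast)$ holds, and by Lemma~\ref{lem:seq} the cardinal $\lambda>\kappa$ is fixed by $j$. Propositions~\ref{prop:woodin} and~\ref{prop:diag} with $\mu=\lambda$ give the first two assertions. The set $x=j''\lambda$ is in $W$ and has size $\lambda$, which gives the last one.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $W\models\mathrm{ZFC}^-_j$ with $j$ non-trivial. By Theorem~\ref{thm:structure}, the element $j''\lambda$ of $W$ belongs to no $j(b)$. So $j$ is not cofinal.
\end{proof}

\section{Cofinal $\Delta_0$-elementary embeddings}\label{sec:delta0}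

For Theorem~\ref{thm:nofixed} we must first pass from $\Delta_0$-elementarity to full elementarity. By collection, the quantifiers of a formula can be bounded, one after the other, by any sufficiently large sets without changing the truth value. The difficulty is that $j$ is not yet known to carry sets that are large enough for the parameters $\bar a$ to sets that are large enough for $j(\bar a)$. Cofinality removes it: we enlarge each bound until its image is large enough as well.

\begin{lemma}\label{lem:elem}
If $W\models\mathrm{ZFC}^-$ and $j\colon W\to W$ is $\Delta_0$-elementary and cofinal, then $j$ is elementary.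
\end{lemma}

\begin{proof}
First, for all $c,c'\in W$ there is $e\in W$ with $c\subseteq e$ and $c'\subseteq j(e)$. Indeed, take $b$ with $c'\in j(b)$ and let $e=c\cup\bigcup b$. The $\Delta_0$ statement $\forall u\in b\ (u\subseteq e)$ gives $\forall u\in j(b)\ (u\subseteq j(e))$, so $c'\subseteq j(e)$.

Every formula is logically equivalent to one in prenex form, so let
\[
\varphi(\bar v)=Q_1y_1\cdots Q_ny_n\ \chi(\bar v,y_1,\dots,y_n)
\]
with $\chi$ quantifier-free and each $Q_k$ equal to $\exists$ or $\forall$. For $0\le k\le n$ let $\varphi_k(\bar v,y_1,\dots,y_k)$ be the formula $Q_{k+1}y_{k+1}\cdots Q_ny_n\,\chi$, so that $\varphi_0=\varphi$ and $\varphi_n=\chi$. For $1\le k\le n$, call $c$ a \emph{bound for} $(\bar a,b_1,\dots,b_{k-1})$ if for all $y_1\in b_1,\dots,y_{k-1}\in b_{k-1}$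
\[
\varphi_{k-1}(\bar a,y_1,\dots,y_{k-1})\ \longleftrightarrow\ Q_ky_k\in e\ \ \varphi_k(\bar a,y_1,\dots,y_k)\qquad\text{for every } e\supseteq c .
\]
Bounds exist. If $Q_k=\exists$, separate the tuples in $b_1\times\dots\times b_{k-1}$ for which some $y_k$ satisfies $\varphi_k$, and let $c$ collect such a $y_k$ for each of them. If $Q_k=\forall$, do the same with $\neg\varphi_k$: then $c$ contains a counterexample whenever there is one. A superset of a bound is a bound.

Suppose that $b_k$ is a bound for $(\bar a,b_1,\dots,b_{k-1})$ for each $k\le n$. Then for all $y_1\in b_1,\dots,y_k\in b_k$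
\[
\varphi_k(\bar a,y_1,\dots,y_k)\ \longleftrightarrow\ Q_{k+1}y_{k+1}\in b_{k+1}\cdots Q_ny_n\in b_n\ \chi(\bar a,y_1,\dots,y_n).
\]
This follows by downward induction on $k$. For $k=n$ both sides are $\chi$. For the step from $k$ to $k-1$, replace $\varphi_{k-1}$ by $Q_ky_k\in b_k\ \varphi_k$, and then replace $\varphi_k$ by its bounded form, which is allowed because $y_k$ now ranges over $b_k$. For $k=0$ we obtain $\varphi(\bar a)\leftrightarrow\varphi^\ast(\bar a,b_1,\dots,b_n)$, where $\varphi^\ast$ is the $\Delta_0$ formula $Q_1y_1\in b_1\cdots Q_ny_n\in b_n\,\chi$.

Fix $\bar a$ and choose $b_1,\dots,b_n$ in turn. Given $b_1,\dots,b_{k-1}$, let $c$ be a bound for $(\bar a,b_1,\dots,b_{k-1})$, let $c'$ be a bound for $(j(\bar a),j(b_1),\dots,j(b_{k-1}))$, and take $b_k$ with $c\subseteq b_k$ and $c'\subseteq j(b_k)$. Then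
\[
\varphi(\bar a)\ \leftrightarrow\ \varphi^\ast(\bar a,b_1,\dots,b_n)\ \leftrightarrow\ \varphi^\ast(j(\bar a),j(b_1),\dots,j(b_n))\ \leftrightarrow\ \varphi(j(\bar a)),
\]
the middle step by $\Delta_0$-elementarity.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nofixed}]
By Lemma~\ref{lem:elem}, $j$ is elementary, so $(\ast)$ holds and Lemma~\ref{lem:crit} gives the critical point $\kappa$. Suppose that $j(\alpha)=\alpha$ for some $\alpha\ge\kappa$, and let $\mu=|\alpha|$. Then $j(\mu)=|j(\alpha)|=\mu$. Since $\kappa\le\alpha$ is a cardinal, $\mu\ge\kappa$, and $\mu\ne\kappa$ because $\kappa$ is moved. So $\mu>\kappa$ is a fixed cardinal. The set $x=j''\mu$ is in $W$ and has size $\mu$, and by cofinality $x\in j(b)$ for some $b$. This contradicts Proposition~\ref{prop:diag}. So no $\alpha\ge\kappa$ is fixed, and $j(\alpha)>\alpha$ by Lemma~\ref{lem:crit}(i).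
\end{proof}

Theorem~\ref{thm:main} also follows from Theorem~\ref{thm:nofixed}, since Lemma~\ref{lem:seq} supplies the fixed point $\lambda>\kappa$.

\section{Three examples}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp}, working in $\mathrm{ZFC}$; the models are transitive sets. The background facts are in \cite{Kanamori} (\S 9 for $0^{\#}$, \S 24 for $\mathrm{I1}$ and $\mathrm{I3}$) or in \cite{Jech}. Every model of $\mathrm{ZFC}$ is a model of $\mathrm{ZFC}^-$: witnesses can be collected inside some $V_\alpha$.

\subsection*{Embeddings of $V_\lambda$}

Let $\lambda$ be a limit ordinal and $j\colon V_\lambda\to V_\lambda$ non-trivial and elementary. Then $j(V_\alpha)=V_{j(\alpha)}$ and $j(\alpha)\ge\alpha$ for $\alpha<\lambda$, the latter because $j$ is order-preserving on true ordinals. Let $x$ be a moved set of least rank. Its members are fixed, so $x\subseteq j(x)$, and there is $y\in j(x)\setminus x$. This $y$ is moved, since $j(y)=y\in j(x)$ would give $y\in x$. So $\operatorname{rank}(x)\le\operatorname{rank}(y)<\operatorname{rank}(j(x))=j(\operatorname{rank}(x))$. Hence $j$ has a critical point $\kappa\le\operatorname{rank}(x)$, and $j$ is the identity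 on $V_\kappa$. We use two background facts: $\kappa$ is inaccessible, and, by Kunen's theorem, $\lambda=\sup_n\kappa_n$ for the critical sequence. Each $\kappa_n$ is a cardinal of $V_\lambda$, hence a cardinal, because a surjection onto $\kappa_n$ from a smaller ordinal lies in $V_\lambda$. So $\lambda$ is a cardinal.

\subsection*{(a) Cofinality}

Let $i\colon V_{\lambda+1}\to V_{\lambda+1}$ be non-trivial and elementary, $\lambda$ a limit. The set $V_\lambda$ is the $\subseteq$-largest element of $V_{\lambda+1}$, so $i(V_\lambda)=V_\lambda$ and $i\restriction V_\lambda$ is an elementary embedding of $V_\lambda$ into itself. It is non-trivial: otherwise $y\in x\leftrightarrow y\in i(x)$ for all $y\in V_\lambda$ and $x\in V_{\lambda+1}$, and $i$ would be the identity. So the preceding paragraph applies, and $\kappa=\operatorname{crit}(i)<\lambda$.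

The structure $V_{\lambda+1}$ is not closed under pairing, so we transfer $i$ to $H_{\lambda^+}$ by coding. A \emph{code} is a triple $(D,R,p)$ with $D\subseteq\lambda$, $R\subseteq D\times D$ and $p\in D$ such that $R$ is well-founded and extensional on $D$ and every element of $D$ reaches $p$ by a finite, possibly empty, $R$-path. The Mostowski collapse $\pi$ of $(D,R)$ then has image $\operatorname{trcl}(\{\pi(p)\})$, and we say that the triple codes $\pi(p)$. The coded sets are exactly the elements of $H_{\lambda^+}$: the image of $\pi$ has size $|D|\le\lambda$, and for $a\in H_{\lambda^+}$ an injection of $\operatorname{trcl}(\{a\})$ into $\lambda$ produces a code.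

The components $D,R,p$ are elements of $V_{\lambda+1}$, and so is every subset of $\lambda$ or of $\lambda\times\lambda\subseteq V_\lambda$. Therefore the following are first-order over $V_{\lambda+1}$, without parameters. Being a code: well-foundedness quantifies over subsets of $D$, and finite paths lie in $V_\lambda$. Coding the same set: there is an isomorphism $(D,R)\to(D',R')$ sending $p$ to $p'$. Coding a member: for some $q$ with $q\mathrel{R'}p'$, the triple $(D,R,p)$ codes the same set as $(D'_q,R'\cap(D'_q\times D'_q),q)$, where $D'_q$ consists of the points that reach $q$. By induction on formulas, every $\in$-formula $\varphi$ has a translation $\varphi^\dagger$ such that $H_{\lambda^+}\models\varphi(a_1,\dots,a_n)$ if and only if $V_{\lambda+1}$ satisfies $\varphi^\dagger$ at any codes for $a_1,\dots,a_n$. If $(D,R,p)$ codes $a$, let $j(a)$ be the set coded by $(i(D),i(R),i(p))$. As $i$ preserves ``is a code'' and every $\varphi^\dagger$, including the translation of equality, $j\colon H_{\lambda^+}\to H_{\lambda^+}$ is well defined and elementary. For $\alpha<\lambda$ the triple $(\alpha+1,{\in}\restriction(\alpha+1),\alpha)$ codes $\alpha$, and $i$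 sends it to the corresponding code for $i(\alpha)$. So $j(\alpha)=i(\alpha)$, and $j(\kappa)\neq\kappa$.

It remains to check the axioms. A set of at most $\lambda$ elements of $H_{\lambda^+}$ has transitive closure of size at most $\lambda\cdot\lambda=\lambda$, so it belongs to $H_{\lambda^+}$; and every member of $H_{\lambda^+}$ has size at most $\lambda$. Hence every subset of a member is a member, which gives separation in any expanded language. For collection over $a\in H_{\lambda^+}$, choose one witness for each $x\in a$; these are at most $\lambda$ elements of $H_{\lambda^+}$. A well-ordering of $a$ is a set of at most $\lambda$ pairs. The remaining axioms hold since $H_{\lambda^+}$ is transitive, contains $\emptyset$ and $\omega$, and is closed under pairs and unions. So $\langle H_{\lambda^+},\in,j\rangle\models\mathrm{ZFC}^-_j$, which proves (a). The critical sequence of $j$ is that of $i$, with supremum $\lambda$, and Theorem~\ref{thm:structure} identifies $j''\lambda$ as a set that is not covered.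

\subsection*{(b) Collection for $j$-formulas}

Let $j\colon V_\lambda\to V_\lambda$ be non-trivial and elementary, $\lambda$ a limit. For a formula $\varphi$ and $\bar a\in V_\kappa$, elementarity gives that $V_\kappa\models\varphi(\bar a)$ if and only if $j(V_\kappa)\models\varphi(j(\bar a))$. Since $j(V_\kappa)=V_{\kappa_1}$ and $j(\bar a)=\bar a$, this says $V_{\kappa_0}\prec V_{\kappa_1}$. For each $\varphi$, the statement that $V_{\kappa_n}$ and $V_{\kappa_{n+1}}$ agree on $\varphi$ at all parameters from $V_{\kappa_n}$ is first-order in $V_\lambda$, and $j$ carries it to the same statement for $V_{\kappa_{n+1}}$ and $V_{\kappa_{n+2}}$. So the sets $V_{\kappa_n}$ form an elementary chain with union $V_\lambda$, and $V_\kappa\prec V_\lambda$. As $\kappa$ is inaccessible, $V_\kappa\models\mathrm{ZFC}$, and so $V_\lambda\models\mathrm{ZFC}$.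

Every subset of a member of $V_\lambda$ is in $V_\lambda$, so separation holds for all $j$-formulas. The map $j$ is cofinal: if $a\in V_\alpha$ with $\alpha<\lambda$, then $a\in V_{j(\alpha)}=j(V_\alpha)$. This proves (b). Collection fails at the $j$-definable map $n\mapsto\kappa_n$, whose values are unbounded in $\lambda$.

All hypotheses of Theorem~\ref{thm:nofixed} hold here, since $j\restriction x\subseteq x\times j(x)\in V_\lambda$ for $x\in V_\lambda$. Its conclusion can be seen directly: if $\kappa_n\le\alpha<\kappa_{n+1}$, then $j(\alpha)\ge\kappa_{n+1}>\alpha$.

\subsection*{(c) The restrictions $j\restriction\alpha$}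

If $0^{\#}$ exists, there is a closed unbounded class $I$ of ordinals, the Silver indiscernibles, which contains all uncountable cardinals and has the following properties for every uncountable cardinal $\theta$: $L_\theta\prec L$, so that $L_\theta\models\mathrm{ZFC}$; the set $I\cap\theta$ has order type $\theta$; any two increasing tuples from $I\cap\theta$ of the same length satisfy the same formulas in $L_\theta$; and every element of $L_\theta$ is definable in $L_\theta$ from finitely many elements of $I\cap\theta$.

Fix $\theta$ and let $\langle i_\alpha:\alpha<\theta\rangle$ enumerate $I\cap\theta$ increasingly. Let $\pi(i_n)=i_{n+1}$ for $n<\omega$ and $\pi(i_\alpha)=i_\alpha$ for $\alpha\ge\omega$; this map is order-preserving. If $a$ is the unique solution of $\psi(v,\bar\imath)$ in $L_\theta$, with $\bar\imath$ an increasing tuple from $I\cap\theta$, then $\psi(v,\pi(\bar\imath))$ has a unique solution too, and we call it $j(a)$. A statement $\varphi(a_1,\dots,a_m)$ becomes, on inserting definitions of the $a_k$, a statement about one increasing tuple of indiscernibles. It holds if and only if the same statement holds of the $\pi$-image of the tuple, that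 is, if and only if $\varphi$ holds of the shifted solutions. For $\varphi$ the equality this shows that $j$ is well defined, and for general $\varphi$ that $j\colon L_\theta\to L_\theta$ is elementary. It extends $\pi$.

Since $j(i_0)=i_1$, the map $j$ is non-trivial with critical point at most $i_0$, while $j(i_\omega)=i_\omega$ and $i_\omega>i_0$. It is cofinal: $j(\alpha)\ge\alpha$ because $j$ is order-preserving on true ordinals, so $a\in L_\alpha$ implies $a\in L_{j(\alpha)}=j(L_\alpha)$. This proves (c).

The missing restriction can be named. In $L_{\theta^+}$ the ordinal $i_\omega$ is indiscernible from $\aleph_1$, so it is a regular uncountable cardinal there, and also in $L_\theta\prec L_{\theta^+}$. If $j\restriction i_\omega$ were in $L_\theta$, iterating it from $i_0$ would put $\langle i_n:n<\omega\rangle$ into $L_\theta$, and this sequence is cofinal in $i_\omega$ because $I$ is closed. So $j\restriction i_\omega\notin L_\theta$.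

\begin{thebibliography}{9}

\bibitem{GM}
Victoria Gitman and Richard Matthews, \emph{ZFC without power set II: Reflection strikes back}, arXiv:2206.06220 (2022).

\bibitem{Jech}
Jech, \emph{Set Theory}.

\bibitem{Kanamori}
Kanamori, \emph{The Higher Infinite}.

\end{thebibliography}
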